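\title{One-ended hyperbolic 3-manifolds in the 3-sphere are limits of knot complements}

\begin{abstract}
We show that every complete hyperbolic 3-manifold that has a single end and embeds in $\mathbb S^3$ is a geometric limit of hyperbolic knot complements. This is known when the fundamental group is finitely generated, and we remove that hypothesis. The manifold $\mathbb H^3/\Gamma$ is approximated by a tower of covers $\mathbb H^3/\Gamma_n$, with $\Gamma_n$ finitely generated and increasing to $\Gamma$, each of which is one-ended and embeds in $\mathbb S^3$. The same argument shows that, among one-ended hyperbolic 3-manifolds, the limits of knot complements are exactly those all of whose compact codimension-0 submanifolds embed in $\mathbb S^3$.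
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{knot complement} is the complement $M_K=\mathbb S^3\setminus K$ of a non-trivial knot $K\subset\mathbb S^3$. The knot is \emph{hyperbolic} if $M_K$ admits a complete hyperbolic metric, and by Mostow--Prasad rigidity this metric is then unique. A hyperbolic knot thus carries a geometry, and one can ask which shapes this geometry takes at a bounded scale as the knot varies. Geometric limits make the question precise.

Write $B(p,R)$ for the open metric ball. A complete hyperbolic 3-manifold $M$ is a \emph{geometric limit} of hyperbolic manifolds $M_i$ if there are basepoints $p\in M$ and $p_i\in M_i$ such that larger and larger balls about $p$ admit better and better almost isometric embeddings into balls about $p_i$. To fix ideas we take this to mean: for all $R,\varepsilon>0$ and all large $i$ there is a smooth embedding $f\colon B(p,R)\to M_i$ with $f(p)=p_i$ that changes the length of each tangent vector by a factor between $(1+\varepsilon)^{-1}$ and $1+\varepsilon$. We say that $f$ has \emph{error at most $\varepsilon$}. We call $M$ a \emph{limit of knot complements} if it is a geometric limit of hyperbolic knot complements $M_{K_i}$.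

One obstruction to being such a limit is immediate. For a connected 3-manifold $M$ consider the condition
\begin{itemize}
\item[(E)] every compact codimension-0 submanifold of $M$ is homeomorphic to a subset of $\mathbb S^3$.
\end{itemize}
Every limit of knot complements satisfies (E): a compact submanifold lies in some ball $B(p,R)$, and this ball embeds in some $M_{K_i}\subset\mathbb S^3$. Every manifold that \emph{embeds in $\mathbb S^3$}, meaning that it is homeomorphic to a submanifold of $\mathbb S^3$, also satisfies (E).

In the other direction the behavior at infinity matters. A noncompact connected manifold $V$ is \emph{one-ended} if for every compact set $A\subset V$ exactly one component of $V\setminus A$ has noncompact closure. If $V$ is the interior of a compact manifold $\bar V$, then $V$ is one-ended exactly when $\partial\bar V$ is nonempty and connected: removing everything but an open collar of $\partial \bar V$ leaves one noncompact piece per boundary component, and every compact set misses some such collar. Knot complements are one-ended. Our starting point is the following known theorem and a known consequence of it; see \cite{PS}.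

\begin{theorem}\label{thm:fg}
Let $N$ be a complete hyperbolic 3-manifold with finitely generated fundamental group and a single topological end. If $N$ is homeomorphic to a submanifold of $\mathbb S^3$, then $N$ is a geometric limit of a sequence of hyperbolic knot complements in $\mathbb S^3$.
\end{theorem}

\begin{theorem}\label{thm:fuchsian}
Let $\Gamma\subset\mathrm{PSL}_2\mathbb R$ be a torsion-free, possibly infinitely generated, Fuchsian group. Then $\mathbb H^3/\Gamma$ is a geometric limit of knot complements if and only if the surface $\mathbb H^2/\Gamma$ is noncompact.
\end{theorem}

In Theorem~\ref{thm:fuchsian} the manifold $\mathbb H^3/\Gamma$ is homeomorphic to $\Sigma\times\mathbb R$ with $\Sigma=\mathbb H^2/\Gamma$. If $\Sigma$ is closed, $\Sigma\times\mathbb R$ embeds in $\mathbb S^3$ as an open neighborhood of a standard surface, it is not one-ended, and it is not a limit. So the hypothesis on ends in Theorem~\ref{thm:fg} cannot be dropped. If $\Sigma$ is noncompact, $\Sigma\times\mathbb R$ is one-ended, because the complement of $A\times[-t,t]$ is connected for each compact $A\subset\Sigma$, and it is a limit whether or not $\Gamma$ is finitely generated. This leads to the question posed by Purcell and Souto \cite{PS}: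
\begin{quote}
\emph{Is every one-ended complete hyperbolic 3-manifold that embeds in $\mathbb S^3$ a limit of knot complements? That is, does Theorem~\ref{thm:fg} hold when the fundamental group is infinitely generated?}
\end{quote}
One would guess that it does. Being a geometric limit is a statement about balls of finite radius, and a ball of finite radius in $\mathbb H^3/\Gamma$ is determined by finitely many elements of $\Gamma$, so finite generation of the whole group ought to be invisible. The guess is right.

\begin{theorem}\label{thm:A}
Every one-ended complete hyperbolic 3-manifold that embeds in $\mathbb S^3$ is a geometric limit of hyperbolic knot complements, whether or not its fundamental group is finitely generated.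
\end{theorem}

The proof uses the embedding only through condition (E), and so it gives a characterization.

\begin{theorem}\label{thm:B}
For a one-ended complete hyperbolic 3-manifold $M=\mathbb H^3/\Gamma$ the following are equivalent.
\begin{itemize}
\item[(1)] $M$ is a geometric limit of hyperbolic knot complements in $\mathbb S^3$.
\item[(2)] $M$ satisfies \textup{(E)}.
\item[(3)] $\Gamma=\bigcup_n\Gamma_n$, where $\Gamma_1\subset\Gamma_2\subset\cdots$ are finitely generated and each $\mathbb H^3/\Gamma_n$ is one-ended and homeomorphic to a submanifold of $\mathbb S^3$.
\end{itemize}
\end{theorem}

A group is \emph{locally free} if all its finitely generated subgroups are free.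

\begin{corollary}\label{cor:C}
If $\Gamma$ is a torsion-free, locally free, discrete group of orientation-preserving isometries of $\mathbb H^3$, then $\mathbb H^3/\Gamma$ is a limit of knot complements.
\end{corollary}

Section~\ref{sec:towers} shows that a tower as in (3) converges to $M$, which reduces everything to constructing the tower, and works out an example showing that an arbitrary tower will not do. Section~\ref{sec:tools} collects the standard tools. The construction has three steps. A finitely generated group $\Delta\subset\Gamma$ splits as a free product $\Delta_1*\dots*\Delta_m*F_k$ of indecomposable factors and a free group. First, each $\Delta_i$ is enlarged to the fundamental group $G_i$ of a compact submanifold $L_i\subset M$ with connected incompressible boundary (Section~\ref{sec:fill}). Second, for a well chosen $\Delta$ the groups $G_1,\dots,G_m,F_k$ still generate their free product (Section~\ref{sec:algebra}). Third, the cover of $M$ belonging to this free product is the interior of a manifold made from copies of the $L_i$ and balls by attaching 1-handles (Section~\ref{sec:covers}), and such a manifold has connected boundary and embeds in $\mathbb S^3$ (Section~\ref{sec:handles}, which also treats the case $m=0$ and proves Corollary~\ref{cor:C}).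

\section{Towers of covers}\label{sec:towers}

\begin{lemma}\label{lem:tower}
Let $M=\mathbb H^3/\Gamma$ be a complete hyperbolic 3-manifold and let $\Gamma_1\subset\Gamma_2\subset\cdots$ be subgroups with union $\Gamma$. If every $M_n=\mathbb H^3/\Gamma_n$ is a limit of knot complements, then so is $M$.
\end{lemma}

\begin{proof}
Fix $\tilde p\in\mathbb H^3$ with images $p\in M$ and $p_n\in M_n$, and let $j\ge1$ be an integer. Since $\Gamma$ is discrete, the set $\{\gamma\in\Gamma: d(\tilde p,\gamma\tilde p)\le 2j\}$ is finite, so it lies in $\Gamma_n$ for some $n=n(j)$. The balls $B(p_n,j)$ and $B(p,j)$ are both images of $B(\tilde p,j)$, so the covering $M_n\to M$ maps the first onto the second. It is injective there: if $x,y\in B(\tilde p,j)$ and $y=\gamma x$ with $\gamma\in\Gamma$, then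
\[
d(\tilde p,\gamma\tilde p)\le d(\tilde p,y)+d(\gamma x,\gamma\tilde p)=d(\tilde p,y)+d(x,\tilde p)<2j ,
\]
so $\gamma\in\Gamma_n$. The inverse is a Riemannian isometry $\sigma_j\colon B(p,j)\to B(p_n,j)$.

The manifold $M_n$ is a limit of knot complements for some basepoint $q\in M_n$. Choose $R$ with $B(p_n,j)\subset B(q,R)$, and then a hyperbolic knot $K_j$ and an embedding $f_j\colon B(q,R)\to M_{K_j}$ with error at most $1/j$. The composition $f_j\circ\sigma_j\colon B(p,j)\to M_{K_j}$ is an embedding with error at most $1/j$. With the image of $p$ as basepoint of $M_{K_j}$, the manifolds $M_{K_j}$ converge geometrically to $M$.
\end{proof}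

The precise meaning of ``almost isometric'' played no role: we used only that the error does not grow under restriction or under composition with $\sigma_j$. (If the error is measured with the distance functions of the manifolds, use half the radius: a shortest path between two points of $B(p,j/2)$ stays in $B(p,j)$, so $\sigma_j$ preserves distances on $B(p,j/2)$.)

Lemma~\ref{lem:tower} reduces both theorems to the following statement, whose proof occupies the rest of the paper.

\begin{proposition}\label{prop:key}
Let $M=\mathbb H^3/\Gamma$ be one-ended and satisfy \textup{(E)}, and let $\Gamma_0\subset\Gamma$ be finitely generated. Then there is a finitely generated group $H$ with $\Gamma_0\subset H\subset\Gamma$ such that $\mathbb H^3/H$ is one-ended and homeomorphic to a submanifold of $\mathbb S^3$.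
\end{proposition}

\begin{proof}[Proof of Theorems \ref{thm:A} and \ref{thm:B} from Proposition~\ref{prop:key}]
The implication (1)$\Rightarrow$(2) was shown in the introduction. For (2)$\Rightarrow$(3), enumerate the countable group $\Gamma=\{\gamma_1,\gamma_2,\dots\}$. Let $\Gamma_1$ be the group that Proposition~\ref{prop:key} gives for $\langle\gamma_1\rangle$, and inductively let $\Gamma_n$ be the group that it gives for $\langle\Gamma_{n-1},\gamma_n\rangle$. For (3)$\Rightarrow$(1), each $\mathbb H^3/\Gamma_n$ is a limit of knot complements by Theorem~\ref{thm:fg}, and Lemma~\ref{lem:tower} applies. Theorem~\ref{thm:A} follows from (2)$\Rightarrow$(1), since a manifold that embeds in $\mathbb S^3$ satisfies (E).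
\end{proof}

The content of Proposition~\ref{prop:key} is the choice of $H$. The hypotheses concern $M$ and give no direct information about its covers. The next example shows that $H=\Gamma_0$ can fail, and it shows the remedy.

\begin{example}\label{ex:torus}
Let $M=M_K=\mathbb H^3/\Gamma$ be a hyperbolic knot complement, let $X\subset M$ be the complement of an open tubular neighborhood of $K$, and let $T=\partial X$. Since $K$ is non-trivial, $\pi_1(T)\cong\mathbb Z^2$ injects into $\pi_1(X)=\Gamma$; call its image $P$. If $P$ contained a loxodromic element, all of $P$ would preserve its axis and act freely and discretely on this line, which forces $P$ to be cyclic. So $P$ consists of parabolic elements with a common fixed point, and in the upper half-space model $\mathbb C\times(0,\infty)$ we may take $P$ to be the group of translations by a lattice $\Lambda\subset\mathbb C$. Then $\mathbb H^3/P=(\mathbb C/\Lambda)\times(0,\infty)$ is the interior of $T\times[0,1]$. It is not one-ended, and Theorem~\ref{thm:fg} does not apply to it.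

The torus $T$ cuts $M$ into a noncompact side $T\times[0,\infty)$ and a compact side $X$. In the cover, a lift of $T$ has a copy of the noncompact side on one side; the second end arises because the cover unrolls the compact side. The remedy is to forbid the unrolling by enlarging $P$ to $\pi_1(X)$. The cover belonging to $\pi_1(X)=\Gamma$ is $M\cong\operatorname{int}X$, which is one-ended and embeds in $\mathbb S^3$.
\end{example}

The same picture holds for every closed $\pi_1$-injective surface $F$ of positive genus that bounds a compact submanifold $L$ of an orientable $M$: Lemma~\ref{lem:core} will show that the cover belonging to $\pi_1(F)$ is $F\times\mathbb R$, while the cover belonging to $\pi_1(L)$ is homeomorphic to $\operatorname{int}L$. A general subgroup does not come with a surface. The proof must find one for each indecomposable factor and must control how the enlarged factors interact.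

\section{Conventions and tools}\label{sec:tools}

Manifolds are smooth, codimension-0 submanifolds are smooth with boundary, and corners are rounded without comment. For a connected submanifold $Z\subset V$ the homomorphism $\pi_1(Z)\to\pi_1(V)$ is defined up to conjugation, and $Z$ is \emph{$\pi_1$-injective} if it is injective. A boundary component $F$ of positive genus of a 3-manifold $X$ is \emph{incompressible} if it is $\pi_1$-injective in $X$. A \emph{compressing disc} for $F$ is a properly embedded disc $D\subset X$ whose boundary lies in $F$ and is essential, that is, bounds no disc in $F$. A 3-manifold is \emph{irreducible} if every 2-sphere embedded in its interior bounds a ball.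

\subsection*{Three-manifolds} We use the following published results.
\begin{itemize}
\item[(T)] \emph{Tameness} (Agol; Calegari--Gabai). A complete orientable hyperbolic 3-manifold with finitely generated fundamental group is the interior of a compact 3-manifold. In particular a finitely generated torsion-free discrete subgroup of $\mathrm{PSL}_2\mathbb C$ is finitely presented.
\item[(L)] \emph{Loop theorem.} If $F$ is a boundary component of a possibly noncompact 3-manifold $X$ and $\pi_1(F)\to\pi_1(X)$ is not injective, then $F$ has a compressing disc in $X$.
\item[(I)] A 3-manifold with universal cover $\mathbb R^3$ is irreducible. This applies to every $\mathbb H^3/\Gamma$, and hence to every compact manifold whose interior is of this form.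
\item[(K)] \emph{Kneser's conjecture} \cite[Theorem 7.1]{Hempel}. If $Q$ is compact with incompressible boundary and $\pi_1(Q)\cong A_1*A_2$, then $Q=Q_1\#Q_2$ with $\pi_1(Q_i)\cong A_i$.
\item[(H)] \cite[Theorem 10.2]{Hempel}. If $Q$ is compact, orientable and irreducible, $F$ is a component of $\partial Q$ of positive genus, and $\pi_1(F)\to\pi_1(Q)$ is an isomorphism, then $(Q,F)\cong(F\times[0,1],F\times 0)$.
\end{itemize}
We also use three elementary facts.
\begin{itemize}
\item[(A)] \emph{Amalgams.} Let $V=X\cup Y$ with $X,Y$ connected codimension-0 submanifolds meeting in a common boundary surface $F$. If $F$ is $\pi_1$-injective in $X$ and in $Y$, then $\pi_1(V)=\pi_1(X)*_{\pi_1(F)}\pi_1(Y)$ by van Kampen's theorem. By the normal form theorem both factors inject, and they intersect exactly in $\pi_1(F)$.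
\item[(B)] \emph{Balls.} If $B\subset V$ is a ball and $Y\subset V$ is a connected set that misses $\partial B$ and is not contained in $B$, then $Y\cap B=\emptyset$.
\item[(P)] \emph{Parity.} If $F$ is a closed surface in a 3-manifold $V$ without boundary, the parity of the number of points in which a transverse loop meets $F$ depends only on the homotopy class of the loop.
\end{itemize}

\begin{lemma}\label{lem:smooth}
If a 3-manifold $V$ without boundary satisfies \textup{(E)}, then every compact codimension-0 submanifold $Q\subset V$ has a smooth embedding in $\mathbb S^3$.
\end{lemma}

\begin{proof}
Let $Q'\subset V$ be the union of $Q$ and an outer collar, and embed $Q'$ topologically in $\mathbb S^3$. By invariance of domain, $\operatorname{int}Q'$ is mapped homeomorphically onto an open set $W$. Homeomorphic smooth 3-manifolds are diffeomorphic (Moise, Munkres). Restrict a diffeomorphism $\operatorname{int}Q'\to W$ to $Q$.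
\end{proof}

\begin{lemma}\label{lem:sides}
Let $V$ be a connected 3-manifold without boundary and $Z\subset V$ a compact connected codimension-0 submanifold. Suppose that no loop in $V$ meets a component of $\partial Z$ transversally in exactly one point. Then each component $W$ of $V\setminus\operatorname{int}Z$ contains exactly one component of $\partial Z$.
\end{lemma}

\begin{proof}
If $W$ missed $\partial Z$ it would be open and closed in $V$, so it contains at least one component. If it contained two, $F\ne F'$, join them by an arc through $\operatorname{int}W$ and by an arc through $\operatorname{int}Z$. The resulting loop crosses $F$ exactly once.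
\end{proof}

\subsection*{Free products} A group is \emph{freely indecomposable} if in every splitting $A_1*A_2$ of it one factor is trivial. By the Kurosh subgroup theorem, a subgroup of a free product is a free product of a free group and of subgroups of conjugates of the factors. A freely indecomposable free group is cyclic, so we obtain the form in which the theorem is used below.
\begin{itemize}
\item[(Ku)] A freely indecomposable non-cyclic subgroup of $A_1*\dots*A_p*F$, with $F$ free, is conjugate into some $A_j$.
\end{itemize}
The \emph{rank} of a group is its least number of generators. By the Grushko--Neumann theorem rank is additive under free products, and a finitely generated torsion-free group $\Delta$ has a \emph{Grushko decomposition}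
\[
\Delta=\Delta_1*\dots*\Delta_m*F_k
\]
with each $\Delta_i$ freely indecomposable and non-cyclic and $F_k$ free of rank $k$. The numbers $m$ and $k$ are unique, and the subgroups $\Delta_i$ are unique up to order and conjugacy in $\Delta$. Each $\Delta_i$ is a quotient of $\Delta$, hence finitely generated. We write
\[
\kappa(\Delta)=m+k .
\]

\begin{lemma}\label{lem:indec}
Let $Q$ be a compact connected orientable irreducible 3-manifold with $\partial Q\neq\emptyset$ whose boundary components all have positive genus and are incompressible. Then $\pi_1(Q)$ is freely indecomposable, and it contains the fundamental group of a closed orientable surface of positive genus, so it is not cyclic.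
\end{lemma}

\begin{proof}
A boundary component provides the surface group, whose abelianization $\mathbb Z^{2g}$ is not cyclic. Let $\pi_1(Q)=A_1*A_2$. By (K) a sphere $\Sigma$ cuts $Q$ into two punctured summands with fundamental groups $A_1$ and $A_2$. The ball bounded by $\Sigma$ is one of the two, so $A_1$ or $A_2$ is trivial.
\end{proof}

\section{Discs, handles and the free case}\label{sec:handles}

The geometric counterpart of the Grushko decomposition is to cut a compact manifold along discs until its boundary is incompressible. To \emph{cut} $X$ along a properly embedded disc $D$ is to remove $D\times(-1,1)$, where $D\times[-1,1]$ is a regular neighborhood of $D$. The manifold $X$ is recovered by attaching $D\times[-1,1]$ as a 1-handle along the two \emph{scars} $D\times\{\pm1\}$. If $D$ is a compressing disc for a boundary component $F$ of genus $g$, cutting replaces $F$ by the surface obtained by \emph{surgery} along $D$: remove the annulus $\partial D\times(-1,1)$ and cap off with the scars. If $\partial D$ does not separate $F$ the result is connected of genus $g-1$. If it separates, the result has two components whose genera $g_1,g_2$ have sum $g$ and are positive, because $\partial D$ is essential.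

\begin{lemma}\label{lem:cut}
Let $C$ be a compact connected orientable irreducible 3-manifold with $\partial C\neq\emptyset$. Then $C$ is obtained by attaching finitely many 1-handles to a disjoint union of submanifolds of $C$, namely balls and manifolds $P_1,\dots,P_s$ that satisfy the hypotheses of Lemma~\ref{lem:indec}. Moreover the groups $\pi_1(P_a)$ inject into $\pi_1(C)$, and $\pi_1(C)=\pi_1(P_1)*\dots*\pi_1(P_s)*F_l$ for some $l\geq 0$.
\end{lemma}

\begin{proof}
Start with the single piece $C$. As long as some piece has a boundary component of positive genus that is not incompressible, cut the piece along a compressing disc given by (L). The scars of earlier cuts are disjoint discs in the boundary of the piece, so an isotopy moves the boundary of the new disc off them. Thus all the removed handles are disjoint, and each meets $\partial C$. The process stops because the sum of the squares of the genera of all boundary components decreases: $(g-1)^2<g^2$, and $g_1^2+g_2^2<(g_1+g_2)^2$ when $g_1,g_2\ge1$. At the end every piece has nonempty boundary, and each boundary component is a sphere or is incompressible of positive genus.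

The pieces are irreducible. A sphere in the interior of a piece bounds a ball $B\subset\operatorname{int}C$. Each handle is connected, misses $\partial B$ and meets $\partial C$, so it misses $B$ by (B). Hence $B$ lies in the piece. If a piece has a spherical boundary component, a parallel sphere cuts it into a collar and a remainder; the ball bounded by the parallel sphere is not the collar, so it is the remainder, and the piece is a ball. The other pieces are the $P_a$. Finally, by van Kampen's theorem a 1-handle joining two components forms the free product of their groups, and a 1-handle with both feet on one component adds a free factor $\mathbb Z$.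
\end{proof}

The next lemma goes the other way. It is the reason why we shall insist on submanifolds with connected boundary.

\begin{lemma}\label{lem:assemble}
Let $X_1,\dots,X_t$ be compact connected 3-manifolds, each with nonempty connected boundary and each smoothly embeddable in $\mathbb S^3$. Let $C$ be a connected orientable manifold obtained from $X=X_1\sqcup\dots\sqcup X_t$ by attaching finitely many 1-handles. Then $\partial C$ is nonempty and connected, and $C$ embeds in $\mathbb S^3$.
\end{lemma}

\begin{proof}
Attaching a 1-handle removes two discs from the boundary and inserts an annulus between the two new circles. If the feet lie on different components this joins their boundaries, and if they lie on one component its boundary stays connected. So after each handle every component has nonempty connected boundary, and this holds for $C$.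

Orient $C$ and give each $X_a$ the induced orientation. Embed $X_a$ in $\mathbb S^3$ preserving orientation, composing with a reflection if necessary. The image is a proper closed subset, so it lies in a copy of $\mathbb R^3$ and can be shrunk. Place the $X_a$ in the interiors of disjoint balls $B_a\subset\mathbb S^3$. Each component of $\mathbb S^3\setminus\operatorname{int}X_a$ contains a component of $\partial X_a$, so this manifold is connected, and it stays connected when the open ball $\mathbb S^3\setminus B_a$ is removed from its interior. Hence $W=\mathbb S^3\setminus\operatorname{int}X$, the union of the sets $B_a\setminus\operatorname{int}X_a$ and the connected complement of the open balls, is connected. For each handle of $C$, with feet on $X_a$ and $X_b$ say, choose a properly embedded arc in $W$ from $\partial X_a$ to $\partial X_b$. By general position the arcs can be taken disjoint. Thicken them to 1-handles and let $C'\subset\mathbb S^3$ be the result.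

It remains to see that $C\cong C'$. Parametrize each handle of $C$ and of $C'$ by $D^2\times[0,1]$, preserving orientation and so that corresponding ends lie on the same $X_a$. Then every foot is attached by an embedding of a disc $D^2\times\{0\}$ or $D^2\times\{1\}$, with its boundary orientation, into some $\partial X_a$ that reverses orientation. On each connected oriented surface $\partial X_a$ we thus have two families of equally many disjoint parametrized discs with matching orientations. By the disc theorem an ambient isotopy of $\partial X_a$ carries one family to the other. Running the isotopy along a collar extends its final map to a diffeomorphism of $X_a$. These diffeomorphisms and the identity maps of the handles fit together to a homeomorphism $C\to C'$.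
\end{proof}

The lemma fails for disconnected boundary. For a closed orientable surface $F$ the product $F\times[0,1]$ embeds in $\mathbb S^3$, but after attaching a handle from $F\times 0$ to $F\times 1$ there is a loop crossing $F\times\frac12$ once, which (P) forbids in $\mathbb S^3$.

These two lemmas already settle the case in which no enlargement is needed.

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ and let $\Gamma_n=\langle\gamma_1,\dots,\gamma_n\rangle$, a free group. By (T) and (I), $\mathbb H^3/\Gamma_n$ is the interior of a compact orientable irreducible manifold $C_n$. Its boundary is nonempty: otherwise $C_n$ would be a closed orientable aspherical 3-manifold and $H_3(\Gamma_n;\mathbb Z)=H_3(C_n;\mathbb Z)\neq0$, whereas free groups have no homology in degree 3. Apply Lemma~\ref{lem:cut} to $C_n$. A piece $P_a$ would put the group of a closed orientable surface of positive genus inside $\Gamma_n$; that group has $H_2\neq0$ and is not free, while subgroups of free groups are free. So all pieces are balls. By Lemma~\ref{lem:assemble}, $\mathbb H^3/\Gamma_n=\operatorname{int}C_n$ is one-ended and embeds in $\mathbb S^3$. Theorem~\ref{thm:fg} and Lemma~\ref{lem:tower}, which has no hypothesis on the ends of $\mathbb H^3/\Gamma$,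 finish the proof.
\end{proof}

\section{Filled submanifolds carry indecomposable subgroups}\label{sec:fill}

From now on $M=\mathbb H^3/\Gamma$ is one-ended and satisfies (E). Then $M$ is orientable: otherwise a tubular neighborhood of an embedded orientation-reversing loop would be a solid Klein bottle, whose non-orientable interior would be homeomorphic to an open subset of $\mathbb S^3$. So $\Gamma$ is a torsion-free discrete subgroup of $\mathrm{PSL}_2\mathbb C$. The manifold $M$ is noncompact, and it is irreducible by (I).

No loop in $M$ meets a closed surface $F\subset M$ transversally in exactly one point. Indeed, a compact codimension-0 submanifold containing both embeds smoothly in $\mathbb S^3$ by Lemma~\ref{lem:smooth}, and there the loop is null-homotopic, so by (P) it meets the surface an even number of times. Lemma~\ref{lem:sides} therefore applies to every compact connected codimension-0 submanifold $Z\subset M$: the components of $M\setminus\operatorname{int}Z$ correspond bijectively to the components of $\partial Z$. Since $M$ is one-ended, exactly one of them, $U$, is noncompact. The \emph{filling} of $Z$ is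
\[
\hat Z=M\setminus\operatorname{int}U ,
\]
the union of $Z$ and the finitely many compact complementary components. It is compact and connected, it contains $Z$, and \emph{$\partial\hat Z$ is a single component of $\partial Z$}. Both hypotheses on $M$ are used in this last statement: one-endedness gives a single noncompact component $U$, and (E) gives it a single boundary surface. In the two-ended manifold $\Sigma\times\mathbb R$, the submanifold $\Sigma\times[-1,1]$ lies in no compact submanifold with connected boundary.

Call a compact connected codimension-0 submanifold $L\subset M$ \emph{filled} if $\partial L$ is nonempty and connected. Then $M\setminus\operatorname{int}L$ is connected and noncompact. Fillings are filled.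

\begin{lemma}\label{lem:filled}
A filled submanifold $L$ is irreducible, and if $\partial L$ is a sphere then $L$ is a ball.
\end{lemma}

\begin{proof}
Let $U=M\setminus\operatorname{int}L$. A sphere in $\operatorname{int}L$ bounds a ball $B\subset M$. The set $U$ is connected, misses $\partial B$, and is not contained in $B$ because it is closed and noncompact. By (B), $B\subset L$. If $\partial L$ is a sphere, the ball that it bounds in $M$ is the closure of a component of $M\setminus\partial L$, so it is $L$ or $U$, and $U$ is not compact.
\end{proof}

\begin{proposition}\label{prop:carry}
Let $\Delta\subset\Gamma$ be finitely generated, freely indecomposable and not cyclic. There is a filled $L\subset M$ such that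
\begin{itemize}
\item[(a)] $\partial L$ has positive genus and is $\pi_1$-injective in $M$;
\item[(b)] $\pi_1(L)\to\Gamma$ is injective, and $\Delta$ is conjugate in $\Gamma$ into its image;
\item[(c)] $\pi_1(L)$ is freely indecomposable and not cyclic.
\end{itemize}
\end{proposition}

The plan is to take a filled submanifold large enough to contain loops generating $\Delta$ and to compress its boundary until it is incompressible. A compression on the outside only makes $L$ larger. A compression on the inside cuts $L$, and we must know that $\Delta$ survives in one of the pieces. This is an application of (Ku) in $\pi_1(L)$, but before the process ends $\pi_1(L)$ need not inject into $\Gamma$, and loops representing generators of $\Delta$ may generate a decomposable subgroup of $\pi_1(L)$. So we keep track of an actual copy of $\Delta$. Say that $\Delta$ \emph{lifts to} a connected submanifold $Z\subset M$ if there is a homomorphism $s\colon\Delta\to\pi_1(Z)$ whose composition with $\pi_1(Z)\to\Gamma$ is the restriction to $\Delta$ of a conjugation of $\Gamma$. Such an $s$ is injective. If $\Delta$ lifts to $Z$ and $Z\subset Z'$, then $\Delta$ lifts to $Z'$.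

\begin{proof}
\emph{$\Delta$ lifts to some filled submanifold.} Exhaust $M$ by compact connected codimension-0 submanifolds $Z_1\subset Z_2\subset\cdots$ containing the basepoint. By (T), $\Delta$ has a finite presentation. Represent the generators by based loops. Each relator becomes a loop that is null-homotopic in $M$. The finitely many loops and null-homotopies lie in some $Z_i$, so sending each generator to its loop defines a lift to $Z_i$, and hence to $\hat Z_i$.

Among all filled submanifolds to which $\Delta$ lifts, choose $L$ with $g=\operatorname{genus}(\partial L)$ minimal, and let $s\colon \Delta\to\pi_1(L)$ be a lift and $U=M\setminus\operatorname{int}L$. If $g=0$ then $L$ is a ball by Lemma~\ref{lem:filled} and $\Delta$ is trivial, which is excluded. So $g\ge1$. We claim that $\partial L$ is incompressible in $U$ and in $L$. Otherwise (L) gives a compressing disc $D$ in one of them, and every component of the surface $S$ obtained from $\partial L$ by surgery along $D$ has genus less than $g$.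

\emph{Case $D\subset U$.} Let $Z=L\cup(D\times[-1,1])$, so that $\partial Z=S$. The group $\Delta$ lifts to $\hat Z\supset L$, and $\partial\hat Z$ is a component of $S$. This contradicts the minimality of $g$.

\emph{Case $D\subset L$.} Cutting $L$ along $D$ gives either a connected $L_1$ with $\pi_1(L)=\pi_1(L_1)*\mathbb Z$, or $L_1\sqcup L_2$ with $\pi_1(L)=\pi_1(L_1)*\pi_1(L_2)$. The subgroup $s(\Delta)\cong\Delta$ is freely indecomposable and non-cyclic, so by (Ku) it is conjugate in $\pi_1(L)$ into some $\pi_1(L_a)$. The conjugated homomorphism is a lift of $\Delta$ to $L_a$, hence $\Delta$ lifts to $\hat L_a$. The surface $\partial\hat L_a$ is a component of $\partial L_a\subset S$, again a contradiction.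

This proves the claim. By (A), $\Gamma=\pi_1(L)*_{\pi_1(\partial L)}\pi_1(U)$, so $\pi_1(\partial L)$ and $\pi_1(L)$ inject into $\Gamma$. The lift $s$ shows that a conjugate of $\Delta$ lies in the image of $\pi_1(L)$. This gives (a) and (b), and (c) follows from Lemmas \ref{lem:filled} and~\ref{lem:indec}.
\end{proof}

\section{Keeping the product free}\label{sec:algebra}

Let $\Delta=\Delta_1*\dots*\Delta_m*F_k$ be a finitely generated subgroup of $\Gamma$. Proposition~\ref{prop:carry} enlarges each $\Delta_i$ to a group $G_i$ conjugate to some $\pi_1(L_i)$. We would like the group generated by $G_1,\dots,G_m$ and $F_k$ to be their free product, since by Section~\ref{sec:handles} free products correspond to 1-handles. For an arbitrary $\Delta$ this is false.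

\begin{example}\label{ex:pingpong}
Return to Example~\ref{ex:torus}. An element $z\mapsto az+b$ of $\Gamma$ that fixes $\infty$ conjugates the translation by $t$ to the translation by $at$, so discreteness forces $|a|=1$, and $a=1$ because the action on $\mathbb H^3$ is free. If all of $\Gamma$ fixed $\infty$, it would be a lattice of translations and $M$ would not be one-ended. So choose $g\in\Gamma$ with $x=g(\infty)\in\mathbb C$. Let $D$ be the open unit disc about $x$, let $D'$ be its complement in the Riemann sphere, and let $P_N\subset P$ be the group of translations by $N\Lambda$. For large $N$ every non-trivial element of $P_N$ moves each of the bounded sets $D$ and $g^{-1}(D')$ off itself. Thus non-trivial elements of $P_N$ map $D$ into $D'$, and non-trivial elements of $gP_Ng^{-1}$ map $D'$ into $D$. By the ping-pong lemma these two groups generate $\Delta=P_N*gP_Ng^{-1}\cong\mathbb Z^2*\mathbb Z^2$, and $\kappa(\Delta)=2$. For both factors the knot exterior $X$ has the properties in Proposition~\ref{prop:carry}, so $G_1=G_2=\Gamma$, and the map $G_1*G_2\to\Gamma$ is far from injective. Note, however, that $\kappa(\Gamma)=1<\kappa(\Delta)$.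
\end{example}

In the example the failure of freeness comes with a drop of $\kappa$. The next proposition says that this always happens, so that a subgroup minimizing $\kappa$ has no room to fail. A group $H$ is \emph{residually finite} if every non-trivial element lies outside some normal subgroup of finite index.

\begin{proposition}\label{prop:free}
Let $H$ be a finitely generated, torsion-free, residually finite group. Suppose that $H$ is generated by freely indecomposable non-cyclic subgroups $G_1,\dots,G_m$, with $m\ge1$, and elements $t_1,\dots,t_k$. Then $\kappa(H)\le m+k$. If $\kappa(H)=m+k$, then the natural surjection
\[
\varphi\colon G=G_1*\dots*G_m*F_k\to H,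
\]
which is the inclusion on each $G_i$ and sends a basis of $F_k$ to $t_1,\dots,t_k$, is an isomorphism.
\end{proposition}

The model for the second statement is the fact that a surjective endomorphism of $\mathbb Z^r$ is injective, because its kernel is torsion-free of rank $0$. We first transfer this fact to modules over the group ring, and then produce such an endomorphism from two graphs on which $H$ acts.

\begin{lemma}\label{lem:hopf}
If $H$ is residually finite, every surjective endomorphism $\alpha$ of the left $\mathbb Z[H]$-module $\mathbb Z[H]^r$ is injective.
\end{lemma}

\begin{proof}
Suppose $0\ne x\in\ker\alpha$, and let $Y\subset H$ be the finite set of group elements that occur in the coordinates of $x$. For each pair $y\neq y'$ in $Y$ choose a finite-index normal subgroup not containing $y^{-1}y'$, and let $H'$ be the intersection of these subgroups. The elements of $Y$ have distinct images in $H/H'$, so the projection $\pi\colon\mathbb Z[H]^r\to\mathbb Z[H/H']^r$ has $\pi(x)\neq0$. The kernel of $\pi$ is $I^r$, where $I$ is the kernel of the ring homomorphism $\mathbb Z[H]\to\mathbb Z[H/H']$. If $e_1,\dots,e_r$ is the standard basis and $a_i\in I$, then $\alpha(\sum a_ie_i)=\sum a_i\alpha(e_i)\in I^r$, because $I$ is a two-sided ideal. So $\alpha$ induces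 a surjective endomorphism $\bar\alpha$ of $\mathbb Z[H/H']^r$, a free abelian group of finite rank. Then $\bar\alpha$ is injective, yet $\bar\alpha(\pi(x))=\pi(\alpha(x))=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:free}]
Let $H=A_1*\dots*A_p*F_q$ be the Grushko decomposition.

\emph{Step 1: counting factors.} By (Ku), for each $i$ there are $h_i\in H$ and an index $j(i)$ with $G_i\subset h_iA_{j(i)}h_i^{-1}$. Let $J=\{j(1),\dots,j(m)\}$ and $u=p-|J|$. A factor $A_j$ with $j\notin J$ has to be paid for by the elements $t_l$; it costs at least two of them and contributes only one to $\kappa$. In detail, killing the $A_j$ with $j\in J$ gives the quotient $\bar H=(\ast_{j\notin J}A_j)*F_q$. Every $G_i$ dies in $\bar H$, so $\bar H$ is generated by the images of $t_1,\dots,t_k$. Non-cyclic groups have rank at least $2$, and additivity of rank gives $k\ge\operatorname{rank}\bar H\ge2u+q$. Therefore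
\[
\kappa(H)=|J|+u+q\le m+u+q\le m+k-u\le m+k .
\]
Now assume $\kappa(H)=m+k$. Then all inequalities are equalities: $u=0$, $|J|=m$ and $q=k$. Hence $p=m$ and $i\mapsto j(i)$ is a bijection. Renumber so that $j(i)=i$.

\emph{Step 2: two graphs.} For a group $\Pi$ with subgroups $B_1,\dots,B_m$ and elements $b_1,\dots,b_k$, define an oriented graph with vertex set $\bigsqcup_i\Pi/B_i$ as follows. For every $x\in\Pi$ there is an edge from $xB_1$ to $xB_i$ for each $i=2,\dots,m$, and an edge from $xB_1$ to $xb_lB_1$ for each $l=1,\dots,k$. The group $\Pi$ acts by left multiplication, preserving orientations, and it permutes the edges freely with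
\[
r=m-1+k
\]
orbits. So the cellular chain groups are $C_1\cong\mathbb Z[\Pi]^r$ and $C_0=\bigoplus_i\mathbb Z[\Pi/B_i]$ as left $\mathbb Z[\Pi]$-modules. If $\Pi=B_1*\dots*B_m*F_k$ and the $b_l$ form a basis of $F_k$, the graph is the Bass--Serre tree of this decomposition; in particular it is a tree.

Let $S$ be the tree of $G=G_1*\dots*G_m*F_k$ and $T$ the tree of $H=A_1*\dots*A_m*F_k$. Let $\Theta$ be the graph of $H$ with the subgroups $G_i$ and the elements $t_l$. The kernel $N=\ker\varphi$ meets every conjugate of every $G_i$ trivially, since $\varphi$ is injective on $G_i$. So $N$ acts freely on the tree $S$. The quotient has vertex set $\bigsqcup_iN\backslash G/G_i=\bigsqcup_iH/G_i$ and $r$ copies of $N\backslash G=H$ as edges, with the incidences of $\Theta$. Thus $\Theta=N\backslash S$ is connected and $\pi_1(\Theta)\cong N$. Since $N$ is a free group, it suffices to show that $H_1(\Theta;\mathbb Z)=0$, that is, that $\partial_\Theta\colon C_1(\Theta)\to C_0(\Theta)$ is injective.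

\emph{Step 3: comparing them.} The group $H$ acts on both $\Theta$ and $T$ with the same number $r$ of free edge orbits; this is where $\kappa(H)=m+k$ enters. Define a map on vertices by
\[
H/G_i\to H/A_i,\qquad xG_i\mapsto xh_iA_i .
\]
It is well defined, because for $y=h_iah_i^{-1}\in G_i$ with $a\in A_i$ we have $xyh_i=xh_ia$. It is $H$-equivariant and, by Step 1, onto the vertex set of $T$. Let $\beta\colon C_0(\Theta)\to C_0(T)$ be the induced surjection, and let $\epsilon_\Theta,\epsilon_T$ be the augmentations, which send every vertex to $1\in\mathbb Z$. Then $\epsilon_T\beta=\epsilon_\Theta$. So $\beta$ maps $\ker\epsilon_\Theta$ into $\ker\epsilon_T$, and onto it, because any preimage $c$ of an element of $\ker\epsilon_T$ has $\epsilon_\Theta(c)=\epsilon_T\beta(c)=0$. Since $\Theta$ is connected, $\partial_\Theta$ maps $C_1(\Theta)$ onto $\ker\epsilon_\Theta$. Since $T$ is a tree, $\partial_T$ maps $C_1(T)$ isomorphically onto $\ker\epsilon_T$. The composition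
\[
\alpha=\partial_T^{-1}\circ\beta\circ\partial_\Theta\colon\ \mathbb Z[H]^r\cong C_1(\Theta)\longrightarrow C_1(T)\cong\mathbb Z[H]^r
\]
is therefore a surjective $\mathbb Z[H]$-linear map. (It sends an edge of $\Theta$ to the chain of the path in $T$ between the images of its endpoints.) By Lemma~\ref{lem:hopf}, $\alpha$ is injective, so $\partial_\Theta$ is injective and $N=1$.
\end{proof}

\begin{proposition}\label{prop:enlarge}
Let $\Gamma_0\subset\Gamma$ be finitely generated. There is a finitely generated group $H$ with $\Gamma_0\subset H\subset\Gamma$ and
\[
H=G_1*\dots*G_m*F_k ,
\]
where $m\geq 0$, $F_k$ is free of rank $k$, and each $G_i$ is a $\Gamma$-conjugate of the image of $\pi_1(L_i)$ for a filled $L_i\subset M$ that satisfies \textup{(a)} and \textup{(c)} of Proposition~\ref{prop:carry} and is $\pi_1$-injective in $M$.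
\end{proposition}

\begin{proof}
Among the finitely generated groups $\Delta$ with $\Gamma_0\subset\Delta\subset\Gamma$ choose one with $\kappa(\Delta)$ minimal, and let $\Delta=\Delta_1*\dots*\Delta_m*F_k$ be its Grushko decomposition. If $m=0$, take $H=\Delta$. Otherwise Proposition~\ref{prop:carry} gives filled submanifolds $L_i$ and conjugates $G_i$ of the images of $\pi_1(L_i)$ with $\Delta_i\subset G_i$. Let $H$ be generated by $G_1,\dots,G_m$ and a basis of $F_k$. It contains $\Delta$, and it is finitely generated because the $L_i$ are compact. By the choice of $\Delta$, $\kappa(H)\ge m+k$. The group $H$ is torsion-free, and it is linear since $\mathrm{PSL}_2\mathbb C\cong\mathrm{SO}_3(\mathbb C)$. By Mal'cev's theorem finitely generated linear groups are residually finite. Proposition~\ref{prop:free} applies.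
\end{proof}

\section{The shape of the covers}\label{sec:covers}

Let $H=G_1*\dots*G_m*F_k$ be as in Proposition~\ref{prop:enlarge}. We know $H$ as a group and want to recognize the manifold $M_H=\mathbb H^3/H$. It cannot be assembled inside $M$: the $L_i$ may overlap, and the loops representing $F_k$ may run through them. Instead we cut $M_H$ into pieces by Lemma~\ref{lem:cut} and compare the $i$th piece with $L_i$ in the manifold $\mathbb H^3/G_i$, which covers both $M_H$ and $M$ and contains copies of both. The comparison rests on the fact that a compact submanifold with incompressible boundary that carries the whole fundamental group determines the manifold.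

\begin{lemma}\label{lem:core}
Let $V$ be a complete orientable hyperbolic 3-manifold with finitely generated fundamental group. Let $Q\subset V$ be a compact connected codimension-0 submanifold with $\partial Q\neq\emptyset$ whose boundary components all have positive genus and are incompressible in $Q$. Suppose that $\pi_1(Q)\to\pi_1(V)$ is an isomorphism. Then $V\setminus\operatorname{int}Q\cong\partial Q\times[0,\infty)$, and hence $V\cong\operatorname{int}Q$.
\end{lemma}

\begin{proof}
Every loop in $V$ is homotopic into $\operatorname{int}Q$, so by (P) it cannot meet a component of $\partial Q$ transversally in exactly one point. By Lemma~\ref{lem:sides} each component $E$ of $V\setminus\operatorname{int}Q$ contains exactly one component $F$ of $\partial Q$. Let $X=V\setminus\operatorname{int}E$, the union of $Q$ and the other complementary components; it is connected. The surface $F$ is $\pi_1$-injective in $Q$, hence in $V$, hence in both $X$ and $E$. By (A), $\pi_1(V)=\pi_1(X)*_{\pi_1(F)}\pi_1(E)$. Since $Q\subset X$, the factor $\pi_1(X)$ is the whole group, and so $\pi_1(E)=\pi_1(E)\cap\pi_1(X)=\pi_1(F)$.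

To turn this into a product structure by (H) we need a compact manifold, and tameness provides it. Write $V=\operatorname{int}\bar V$ with $\bar V$ compact, and let $\bar E$ be the component of $\bar V\setminus\operatorname{int}Q$ that contains $E$. It is compact and orientable, $\partial\bar E=F\sqcup(\bar E\cap\partial\bar V)$, $E=\bar E\setminus\partial\bar V$, and $\pi_1(\bar E)=\pi_1(E)=\pi_1(F)$. It is irreducible. A sphere in its interior bounds a ball $B\subset V$ by (I). The surface $F$ is connected, misses $\partial B$, and is not contained in $B$ because it is $\pi_1$-injective of positive genus. By (B), $F\cap B=\emptyset$, and since $F$ is the frontier of $E$ in $V$ we get $B\subset E$. Now (H) gives $(\bar E,F)\cong(F\times[0,1],F\times0)$. Comparing boundaries, $\bar E\cap\partial\bar V$ corresponds to $F\times1$, so $E\cong F\times[0,1)$. Thus $V$ is $Q$ with an open collar attached along its boundary, which is homeomorphic to $\operatorname{int}Q$.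
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $H=G_1*\dots*G_m*F_k$ and $L_1,\dots,L_m$ be given by Proposition~\ref{prop:enlarge}, and let $M_H=\mathbb H^3/H$.

\emph{Cutting.} By (T) and (I), $M_H=\operatorname{int}C$ with $C$ compact, orientable and irreducible. Since $M_H$ covers the noncompact manifold $M$, it is noncompact, so $\partial C\ne\emptyset$. Lemma~\ref{lem:cut} presents $C$ as a union of balls and pieces $P_1,\dots,P_s$ with 1-handles attached, and
\[
H=\pi_1(C)=\pi_1(P_1)*\dots*\pi_1(P_s)*F_l .
\]
By Lemma~\ref{lem:indec} this is a Grushko decomposition of $H$. By Proposition~\ref{prop:carry}(c) so is $H=G_1*\dots*G_m*F_k$. By uniqueness, $s=m$, and after renumbering $\pi_1(P_i)$ is conjugate in $H$ to $G_i$.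

\emph{Identifying the pieces.} Fix $i$ and let $V_i=\mathbb H^3/G_i$. Let $P_i'\subset \operatorname{int}C=M_H$ be $P_i$ minus an open collar of its boundary; it is diffeomorphic to $P_i$ and has the same fundamental group. Since $\pi_1(P_i')$ injects into $H$ with image conjugate to $G_i$, the inclusion $P_i'\subset M_H$ lifts to a map $P_i'\to V_i$ that induces an isomorphism of fundamental groups. The lift is an embedding, because its composition with the covering $V_i\to M_H$ is one. In the same way $\pi_1(L_i)$ injects into $\Gamma$ with image conjugate to $G_i$, so $L_i\subset M$ lifts through the covering $V_i\to M$ to an embedding inducing an isomorphism of fundamental groups. Both submanifolds of $V_i$ satisfy the hypotheses of Lemma~\ref{lem:core}, and therefore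
\[
\operatorname{int}P_i\cong V_i\cong\operatorname{int}L_i .
\]
Since $\partial L_i$ is connected, $V_i$ is one-ended, and hence $\partial P_i$ is connected. By (E) for $M$, the manifold $L_i$ is homeomorphic to a subset of $\mathbb S^3$. So $V_i\cong \operatorname{int}L_i$ satisfies (E), and $P_i\cong P_i'\subset V_i$ embeds smoothly in $\mathbb S^3$ by Lemma~\ref{lem:smooth}.

\emph{Assembling.} All pieces of $C$, the $P_i$ and the balls, have nonempty connected boundary and embed smoothly in $\mathbb S^3$. By Lemma~\ref{lem:assemble}, $\partial C$ is connected and $C$ embeds in $\mathbb S^3$. Hence $M_H=\operatorname{int}C$ is one-ended and homeomorphic to an open subset of $\mathbb S^3$.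
\end{proof}

By Section~\ref{sec:towers}, this completes the proofs of Theorems \ref{thm:A} and~\ref{thm:B}.

\begin{remark}
The embeddings of the covers $\mathbb H^3/\Gamma_n$ in $\mathbb S^3$ are built from separate embeddings of the $L_i$ and arbitrary arcs. They need not be compatible with one another, with the covering maps, or with an embedding of $M$. No compatibility is needed, because Theorem~\ref{thm:fg} asks only for the existence of an embedding and Lemma~\ref{lem:tower} uses only the geometry of the covers. This is why the condition (E) on compact submanifolds suffices.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hempel} Hempel, \emph{3-Manifolds}.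

\bibitem{PS} Jessica S. Purcell and Juan Souto, \emph{Geometric limits of knot complements}, arXiv:0902.1662 (2009).

\end{thebibliography}
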